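# Splitting $R(S\circ T)$ in congruence distributive varieties: an obstruction from a five-ary operation on $\mathbb Q$

## 1. A monotone operation on $\mathbb Q$ that takes majority votes on colors

We begin by building one operation on the rational numbers. The rest of the lecture rests on it.

**Definition.** An operation $f$ of arity $m\ge 3$ is a *near-unanimity* operation if $f(t_1,\dots,t_m)=x$ whenever at least $m-1$ of the entries $t_1,\dots,t_m$ equal $x$.

For example, the median of five rational numbers is a 5-ary near-unanimity operation. It also preserves the order: raising some entries cannot lower the median.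

Now color the rationals with two colors. Fix $\chi:\mathbb Q\to\{0,1\}$ such that both color classes are dense in $\mathbb Q$. For instance, let $\chi(q)=0$ exactly when the reduced denominator of $q$ is odd; the fractions $k/3^n$ have color $0$ and are dense, and the fractions $k/2^n$ with $k$ odd and $n\ge1$ have color $1$ and are dense. Put
$$\tau=\{(x,y)\in\mathbb Q^2:\chi(x)=\chi(y)\}.$$

We want a 5-ary near-unanimity operation $u$ that preserves $\le$ and also preserves $\tau$, so that the color of $u(t)$ depends only on the colors of the entries of $t$. The median will not do. With the coloring above, $(0,0,\tfrac12,1,1)$ and $(0,0,\tfrac32,1,1)$ have the same color vector $(0,0,1,0,0)$, but their medians are $\tfrac12$, of color $1$, and $1$, of color $0$.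

Some notation. For $t\in\mathbb Q^5$ let $t_{(1)}\le t_{(2)}\le\dots\le t_{(5)}$ be its entries in sorted order, and let $\mu(t)\in\{0,1\}$ be the majority among the five values $\chi(t_1),\dots,\chi(t_5)$. Write $s\le t$ for the coordinatewise order. If $s\le t$, then $s_{(i)}\le t_{(i)}$ for every $i$: at least $i$ entries of $t$ are at most $t_{(i)}$, and the entries of $s$ in the same positions are then also at most $t_{(i)}$.

How much freedom is there? If $u$ is a near-unanimity operation that preserves $\le$, then
$$t_{(2)}\le u(t)\le t_{(4)}. \tag{1}$$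
Indeed, choose a position where $t$ has the entry $t_{(1)}$, and let $s$ have $t_{(1)}$ there and $t_{(2)}$ in the other four positions. Then $s\le t$ and $u(s)=t_{(2)}$, so $t_{(2)}\le u(t)$. The upper bound is dual. So if $t_{(2)}=t_{(4)}$, the value $u(t)$ is forced. It is then the common value of three of the five entries, so its color is the majority color. This suggests the plan: let the color of $u(t)$ always be $\mu(t)$, and when the interval in (1) is not a point, use density to find a value of the right color. To keep room for later choices, all inequalities will be strict.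

**Construction of $u$.** Call $t$ *degenerate* if $t_{(2)}=t_{(4)}$. If $t$ is degenerate, put $u(t)=t_{(2)}$. Then $t_{(2)}=t_{(3)}=t_{(4)}$, so three entries of $t$ equal $u(t)$, and $\chi(u(t))=\mu(t)$.

The set of nondegenerate tuples is countably infinite. Enumerate it without repetition as $t^1,t^2,\dots$. We define $u(t^k)$ by recursion on $k$ so that

- (U1) $t^k_{(2)}<u(t^k)<t^k_{(4)}$;
- (U2) $\chi(u(t^k))=\mu(t^k)$;
- (U3) for $i,j\le k$ with $i\ne j$ and $t^i\le t^j$, we have $u(t^i)<u(t^j)$.

**The recursion never gets stuck.** The purpose of this step is to show that a value with (U1)–(U3) is always available. Suppose $u(t^1),\dots,u(t^{k-1})$ are defined with these properties, and put $t=t^k$. Let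
$$L=\max\big(\{t_{(2)}\}\cup\{u(t^i): i<k,\ t^i\le t\}\big),\qquad H=\min\big(\{t_{(4)}\}\cup\{u(t^j): j<k,\ t\le t^j\}\big).$$
Both sets are finite. We claim $L<H$, and for this we compare every element of the first set with every element of the second.

- $t_{(2)}<t_{(4)}$, because $t$ is nondegenerate.
- If $j<k$ and $t\le t^j$, then $t_{(2)}\le t^j_{(2)}<u(t^j)$ by (U1) for $t^j$.
- If $i<k$ and $t^i\le t$, then $u(t^i)<t^i_{(4)}\le t_{(4)}$ by (U1) for $t^i$.
- If $i,j<k$ and $t^i\le t\le t^j$, then $t^i\le t^j$. Moreover $i\ne j$, since $i=j$ would give $t=t^i$ with $i<k$, a repetition in the enumeration. So $u(t^i)<u(t^j)$ by (U3).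

Hence $L<H$. Both colors are dense, so we may choose $u(t)\in(L,H)$ with $\chi(u(t))=\mu(t)$. Then (U1) holds because $t_{(2)}\le L<u(t)<H\le t_{(4)}$, and (U2) holds by choice. For (U3), only pairs that involve $k$ are new: if $i<k$ and $t^i\le t$, then $u(t^i)\le L<u(t)$; if $j<k$ and $t\le t^j$, then $u(t)<H\le u(t^j)$. This completes the construction.

**Three properties of $u$.**

(a) *$u$ is a near-unanimity operation.* If at least four entries of $t$ equal $x$, then $t_{(2)}=t_{(4)}=x$: at most one entry differs from $x$, and in sorted order it stands first or last. So $t$ is degenerate and $u(t)=x$.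

(b) *$u$ preserves $\le$.* Let $s\le t$ and $s\ne t$.

- If both are degenerate, $u(s)=s_{(2)}\le t_{(2)}=u(t)$.
- If only $s$ is degenerate, $u(s)=s_{(2)}\le t_{(2)}<u(t)$ by (U1).
- If only $t$ is degenerate, $u(s)<s_{(4)}\le t_{(4)}=u(t)$ by (U1).
- If neither is degenerate, $u(s)<u(t)$ by (U3).

(c) *$u$ preserves $\tau$.* For every $t$, degenerate or not, $\chi(u(t))=\mu(t)$, and $\mu(t)$ depends only on the colors of the entries. Since $\tau$ is an equivalence relation, it is a congruence of $(\mathbb Q;u)$.

Write $\mathbf M=(\mathbb Q;u)$.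

## 2. Relation identities, and what $\mathbf M$ is for

A relation on an algebra $\mathbf A$ will mean a binary relation on its universe $A$. It is *reflexive* if it contains the identity relation, and *admissible* (or *compatible*) if it is a subuniverse of $\mathbf A^2$, that is, if it is preserved by all basic operations. It is then preserved by all term operations. A *tolerance* is a symmetric, reflexive, admissible relation; a congruence is a transitive tolerance. For example, $\le$ on a lattice is reflexive and admissible, but it is not a tolerance unless the lattice has one element. On $\mathbf M$, the relations $\le$, $\ge$ and $\tau$ are reflexive and admissible.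

Juxtaposition is intersection: $RS=R\cap S$. Compositions are read from left to right: $(x,y)\in S\circ T$ when $x\,S\,z\,T\,y$ for some $z$. For $k\ge1$,
$$S\circ_kT=S\circ T\circ S\circ\cdots\qquad(k\text{ factors, alternating}).$$
If $S$ and $T$ are reflexive, $S\circ_kT\subseteq S\circ_{k+1}T$. For instance, on $\mathbb Q$ we have ${\ge}\circ{\le}=\mathbb Q^2$, because two rationals have a common lower bound.

**Definition.** A variety $\mathcal V$ *satisfies the relation identity* $R(S\circ T)\subseteq RS\circ_kRT$ if for every $\mathbf A\in\mathcal V$ and all reflexive and admissible relations $R,S,T$ on $\mathbf A$,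
$$R\cap(S\circ T)\subseteq(R\cap S)\circ_k(R\cap T).$$

In words: if $a\,R\,c$ and one can get from $a$ to $c$ by an $S$-step and then a $T$-step, then one can get from $a$ to $c$ in $k$ alternating steps, each of which is also an $R$-step.

A variety is *congruence distributive* if $\alpha(\beta\vee\gamma)=\alpha\beta\vee\alpha\gamma$ for all congruences of all its algebras. The following is known: $\mathcal V$ is congruence distributive if and only if there is some $k$ such that $\mathcal V$ satisfies $\alpha(S\circ T)\subseteq\alpha S\circ_k\alpha T$, where $\alpha$ ranges over congruences (equivalently, over tolerances) and $S,T$ range over reflexive and admissible relations. So $S$ and $T$ need not be congruences. May $\alpha$ also be replaced by an arbitrary reflexive admissible relation $R$? This question comes from Paolo Lipparini, "On the Jónsson distributivity spectrum", arXiv:1702.05353 (2017):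

*Is there, for every congruence distributive variety $\mathcal V$, some $k$ such that $\mathcal V$ satisfies $R(S\circ T)\subseteq RS\circ_kRT$ for reflexive and admissible $R,S,T$?*

The answer is no, and $\mathbf M$ is a counterexample for all $k$ at once, with $R={\le}$, $S={\ge}$, $T=\tau$. Section 4 proves this. Before that we look at why congruence distributivity might have been enough.

## 3. The chain $d_i(a,b,c)$ and the step that leaves $R$

**Definition.** *Directed Jónsson terms* are ternary terms $d_1,\dots,d_n$, $n\ge1$, such that
$$d_i(x,y,x)=x\ (1\le i\le n),\quad d_1(x,x,z)=x,\quad d_i(x,z,z)=d_{i+1}(x,x,z)\ (1\le i<n),\quad d_n(x,z,z)=z. \tag{2}$$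

For $n=1$ this is $d(x,y,x)=d(x,x,y)=x$ and $d(x,z,z)=z$: a ternary near-unanimity term, also called a majority term. In lattices one may take $d(x,y,z)=(x\wedge y)\vee(x\wedge z)\vee(y\wedge z)$.

Suppose $a\,R\,c$ and $a\,S\,b\,T\,c$. Because $S$ and $T$ are reflexive and admissible, (2) gives a chain
$$a=d_1(a,a,c)\,S\,d_1(a,b,c)\,T\,d_1(a,c,c)=d_2(a,a,c)\,S\,d_2(a,b,c)\,T\,\cdots\,T\,d_n(a,c,c)=c \tag{3}$$
of $2n$ alternating steps. If $R=\alpha$ is a congruence, we are done: each element of the chain satisfies $d_i(a,y,c)\,\alpha\,d_i(a,y,a)=a$, so any two of them are $\alpha$-related, and $(a,c)\in\alpha S\circ_{2n}\alpha T$.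

For general $R$ the same computation says only that
$$a=d_i(a,y,a)\,R\,d_i(a,y,c)\,R\,d_i(c,y,c)=c. \tag{4}$$
Each element of the chain is $R$-above $a$ and $R$-below $c$. This settles the steps that start at $a$ or end at $c$.

**The case $n=1$.** The chain is $a\,S\,d(a,b,c)\,T\,c$, and by (4) both steps are $R$-steps. So a variety with a majority term satisfies $R(S\circ T)\subseteq RS\circ RT$, that is, $k=2$ suffices.

**The case $n\ge2$.** The first step of (3) is in $RS$ and the last is in $RT$. For the steps in between, (4) gives no relation between consecutive elements. Already for $n=2$ there are two such steps,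
$$d_1(a,b,c)\,T\,d_1(a,c,c)=d_2(a,a,c)\,S\,d_2(a,b,c). \tag{5}$$
This is the point where the standard argument stops. We will see that for $n=2$ a longer detour repairs the chain, and that for $n=3$ nothing can.

## 4. Failure of $R(S\circ T)\subseteq RS\circ_kRT$ in $\mathbf M$ for every $k$

**Theorem 1.** There is an algebra $\mathbf M=(\mathbb Q;u)$, with $u$ a 5-ary near-unanimity operation, such that

- the variety $\mathcal V$ generated by $\mathbf M$ is congruence distributive;
- for some reflexive admissible $R,S,T$ on $\mathbf M$ (namely $R={\le}$, $S={\ge}$, $T=\tau$ a congruence) and some $(a,c)\in R(S\circ T)$, we have $(a,c)\notin RS\circ_kRT$ for every $k$. In fact $(a,c)$ is not even in the congruence generated by $RS\cup RT$.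

In particular $\mathcal V$ satisfies $R(S\circ T)\subseteq RS\circ_kRT$ for no $k$, so the answer to the question is no.

**Proof.** Take $\mathbf M$ from Section 1.

**Step 1: directed Jónsson terms.** This step extracts from $u$ what we need for distributivity. The near-unanimity identities of $u$ hold in $\mathbf M$ by (a), hence in $\mathcal V$. Put
$$d_1=u(x,x,x,y,z),\qquad d_2=u(x,x,y,z,z),\qquad d_3=u(x,y,z,z,z).$$
We check (2) with $n=3$. Setting $z=x$ gives $u(x,x,x,y,x)=u(x,x,y,x,x)=u(x,y,x,x,x)=x$. Next, $d_1(x,x,z)=u(x,x,x,x,z)=x$ and $d_3(x,z,z)=u(x,z,z,z,z)=z$. Finally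
$$d_1(x,z,z)=u(x,x,x,z,z)=d_2(x,x,z),\qquad d_2(x,z,z)=u(x,x,z,z,z)=d_3(x,x,z).$$

**Step 2: $\mathcal V$ is congruence distributive.** Let $\alpha,\beta,\gamma$ be congruences of an algebra in $\mathcal V$. The inclusion $\alpha\beta\vee\alpha\gamma\subseteq\alpha(\beta\vee\gamma)$ always holds. For the converse let $(a,c)\in\alpha(\beta\vee\gamma)$. Since $\beta\vee\gamma$ is the transitive closure of $\beta\cup\gamma$, there are $a=b_0,b_1,\dots,b_m=c$ with consecutive elements related by $\beta$ or by $\gamma$. Consider the elements $d_i(a,b_j,c)$, listed for $i=1,2,3$ and, within each $i$, for $j=0,\dots,m$. Each satisfies $d_i(a,b_j,c)\,\alpha\,d_i(a,b_j,a)=a$, so any two are $\alpha$-related. For fixed $i$, the elements $d_i(a,b_j,c)$ and $d_i(a,b_{j+1},c)$ are related by $\beta$ or by $\gamma$, hence by $\alpha\beta$ or by $\alpha\gamma$. The pieces fit together, because $d_1(a,b_0,c)=d_1(a,a,c)=a$, $d_i(a,b_m,c)=d_i(a,c,c)=d_{i+1}(a,a,c)=d_{i+1}(a,b_0,c)$ for $i=1,2$, and $d_3(a,b_m,c)=d_3(a,c,c)=c$. So $(a,c)\in\alpha\beta\vee\alpha\gamma$.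

**Step 3: the identity fails.** Let $R={\le}$, $S={\ge}$, $T=\tau$. They are reflexive, and they are admissible by (b) and (c). Since both colors are dense, we can choose
$$b<a<c\quad\text{with}\quad\chi(b)=\chi(c)\ne\chi(a).$$
Then $a\,R\,c$, and $a\,S\,b\,T\,c$, so $(a,c)\in R(S\circ T)$. But $RS={\le}\cap{\ge}$ is the identity relation, and $RT\subseteq\tau$. Since $\tau$ is transitive and reflexive, $RS\circ_kRT\subseteq\tau$ for every $k$. Since $\tau$ is a congruence that contains $RS\cup RT$, the congruence generated by $RS\cup RT$ is also contained in $\tau$. But $(a,c)\notin\tau$. $\blacksquare$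

It is instructive to follow chain (3) in $\mathbf M$ with these $a,b,c$. Its elements are
$$\begin{aligned}
&a,\quad d_1(a,b,c)=u(a,a,a,b,c)=a,\quad w=u(a,a,a,c,c),\quad w'=u(a,a,b,c,c),\\
&r=u(a,a,c,c,c),\quad r'=u(a,b,c,c,c),\quad c .
\end{aligned}$$
The tuple $(a,a,a,b,c)$ is degenerate, with sorted form $b,a,a,a,c$. The four tuples that define $w,w',r,r'$ all have second smallest entry $a$ and fourth smallest entry $c$, so they are nondegenerate and $w,w',r,r'$ lie strictly between $a$ and $c$. Voting gives $\chi(w)=\chi(a)$ and $\chi(w')=\chi(r)=\chi(r')=\chi(c)$. The step $w\,S\,w'$ is $d_2(a,a,c)\,S\,d_2(a,b,c)$. By (U3), $w>w'$, so it is not an $R$-step, and it is exactly the step at which the color changes. (The step from $r$ to $r'$ also goes down, but there the color stays the same.)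

## 5. Two directed Jónsson terms suffice

The counterexample has three directed Jónsson terms. With two there is none.

**Theorem 2.** If $\mathcal V$ has directed Jónsson terms $d_1,d_2$ (case $n=2$), then $\mathcal V$ satisfies $R(S\circ T)\subseteq RS\circ_{12}RT$ for all reflexive admissible $R,S,T$.

Throughout this section, put $p(x,y,z)=d_1(x,y,z)$ and $p'(x,y,z)=d_2(z,y,x)$. The equations (2) become
$$p(x,x,z)=p(x,y,x)=x,\qquad p'(x,x,z)=p'(x,y,x)=x,\qquad p(x,z,z)=p'(z,x,x). \tag{6}$$
For the last one, $p(x,z,z)=d_1(x,z,z)=d_2(x,x,z)=p'(z,x,x)$. Put $X=RS$ and $Y=RT$; both are reflexive and admissible. Call an edge *good* if it lies in $X$ or in $Y$.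

**What each term can repair.** The first observation isolates the part of (3) that did work. Let $a\,R\,c$.

**Lemma 1.** Let $a=v_0,v_1,\dots,v_r=c$, with $r\ge1$, be a path each of whose edges lies in one of $S,T,X,Y$, and let $a\,R\,c$.

(i) In the path $p(a,v_0,c),\dots,p(a,v_r,c)$, which goes from $a$ to $p(a,c,c)$, each edge lies in the same relation as the corresponding edge of the given path. In addition the first edge is in $R$: if $(v_0,v_1)$ is in $S$ or $T$, the first edge is in $X$ or $Y$, respectively.

(ii) In the path $p'(c,v_0,a),\dots,p'(c,v_r,a)$, which goes from $p'(c,a,a)$ to $c$, each edge lies in the same relation as the corresponding edge of the given path. In addition the last edge is in $R$: if $(v_{r-1},v_r)$ is in $S$ or $T$, the last edge is in $X$ or $Y$, respectively.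

*Proof.* The four relations are reflexive and admissible, so edges are carried to edges of the same kind. For (i), $p(a,v_0,c)=p(a,a,c)=a$, and $a=p(a,v_1,a)\,R\,p(a,v_1,c)$ because $a\,R\,c$. For (ii), $p'(c,v_r,a)=p'(c,c,a)=c$, and $p'(c,v_{r-1},a)\,R\,p'(c,v_{r-1},c)=c$ because $a\,R\,c$. $\square$

So $p(a,\cdot,c)$ repairs a bad first edge, $p'(c,\cdot,a)$ repairs a bad last edge, and the two resulting paths meet at $p(a,c,c)=p'(c,a,a)$. The consequence to keep in mind is this: *if there are two paths from $a$ to $c$, one good except perhaps for its first edge and the other good except perhaps for its last edge, then there is a good path from $a$ to $c$.* The next lemma starts with a path of the first kind only, and moves the endpoint $c$ to a nearby $c'$ at which paths of both kinds exist.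

**Lemma 2.** If $a\,R\,c$, $a\,S\,b$ and $(b,c)\in Y$, then $(a,c)\in X\circ Y\circ X\circ Y\circ X\circ Y$.

*Proof.* Let
$$c'=p(c,a,b),\qquad g=p(c,a,a),\qquad w=p'(a,b,c).$$

**Step 1: $c'$ is as good a target as $c$.** We show that $c'\,Y\,c$ and $a\,R\,c'$. Since $b\,T\,c$, we get $c'=p(c,a,b)\,T\,p(c,a,c)=c$. Since $a\,R\,c$, we get $c'=p(c,a,b)\,R\,p(c,c,b)=c$. So $c'\,Y\,c$. Finally $a=p(a,a,b)\,R\,p(c,a,b)=c'$.

**Step 2: a path from $a$ to $c'$ with only the first edge possibly bad.** We have $a\,S\,b$. Since $b\,Y\,c$, also $b=p(b,a,b)\,Y\,p(c,a,b)=c'$. So the path is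
$$a\,S\,b\,Y\,c'. \tag{7}$$

**Step 3: a path from $a$ to $c'$ with only the last edge possibly bad.** First, $a\,X\,w$: indeed $a=p'(a,a,c)\,S\,p'(a,b,c)=w$ by $a\,S\,b$, and $a=p'(a,b,a)\,R\,p'(a,b,c)=w$ by $a\,R\,c$. Next, $w\,Y\,g$: by $b\,Y\,c$ and (6), $w=p'(a,b,c)\,Y\,p'(a,c,c)=p(c,a,a)=g$. Last, $g=p(c,a,a)\,S\,p(c,a,b)=c'$ by $a\,S\,b$. So the path is
$$a\,X\,w\,Y\,g\,S\,c'. \tag{8}$$

**Step 4: repair and glue.** Since $a\,R\,c'$, we may apply Lemma 1 with $c'$ in place of $c$. Part (i) turns (7) into
$$a\;X\;p(a,b,c')\;Y\;p(a,c',c'),$$
and part (ii) turns (8) into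
$$p'(c',a,a)\;X\;p'(c',w,a)\;Y\;p'(c',g,a)\;X\;c'.$$
By (6), $p(a,c',c')=p'(c',a,a)$. With $c'\,Y\,c$ from Step 1 we obtain
$$a\;X\;p(a,b,c')\;Y\;p'(c',a,a)\;X\;p'(c',w,a)\;Y\;p'(c',g,a)\;X\;c'\;Y\;c. \qquad\square$$

**Lemma 3.** If $a\,R\,c$, $(a,b)\in X$ and $b\,T\,c$, then $(a,c)\in X\circ Y\circ X\circ Y\circ X\circ Y$.

*Proof.* This is Lemma 2 read backward. Inverses of reflexive admissible relations are reflexive and admissible, so we may apply Lemma 2 with $R^{-1},T^{-1},S^{-1}$ in place of $R,S,T$ and with $c,b,a$ in place of $a,b,c$. Its hypotheses become $c\,R^{-1}\,a$, $c\,T^{-1}\,b$ and $(b,a)\in R^{-1}S^{-1}$, and these hold because $a\,R\,c$, $b\,T\,c$ and $(a,b)\in RS$. In this application the role of $X$ is played by $R^{-1}T^{-1}=Y^{-1}$ and the role of $Y$ by $R^{-1}S^{-1}=X^{-1}$. The conclusion is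
$$(c,a)\in Y^{-1}\circ X^{-1}\circ Y^{-1}\circ X^{-1}\circ Y^{-1}\circ X^{-1},$$
that is, $(a,c)\in X\circ Y\circ X\circ Y\circ X\circ Y$. $\square$

**Proof of Theorem 2.** Let $a\,R\,c$ and $a\,S\,b\,T\,c$. The chain (3) for $n=2$ has a middle point; we split the problem there and apply one lemma to each half. Let
$$h=p(a,c,c)=p'(c,a,a),\qquad e=p(a,b,c),\qquad f=p'(c,b,a).$$

**Step 1: from $a$ to $h$.** Lemma 1(i) applied to $a\,S\,b\,T\,c$ gives $a\,X\,e\,T\,h$. Explicitly, $a=p(a,a,c)\,S\,e$, $a=p(a,b,a)\,R\,e$, and $e=p(a,b,c)\,T\,p(a,c,c)=h$. Also $a=p(a,c,a)\,R\,p(a,c,c)=h$. So Lemma 3 applies to $(a,e,h)$ in place of $(a,b,c)$, and $(a,h)\in X\circ_6Y$.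

**Step 2: from $h$ to $c$.** Lemma 1(ii) applied to $a\,S\,b\,T\,c$ gives $h\,S\,f\,Y\,c$. Explicitly, $h=p'(c,a,a)\,S\,p'(c,b,a)=f$, $f=p'(c,b,a)\,T\,p'(c,c,a)=c$, and $f=p'(c,b,a)\,R\,p'(c,b,c)=c$. Also $h=p(a,c,c)\,R\,p(c,c,c)=c$. So Lemma 2 applies to $(h,f,c)$ in place of $(a,b,c)$, and $(h,c)\in X\circ_6Y$.

**Step 3: concatenate.** Since $6$ is even, the first six factors end with $Y$ and the next six begin with $X$. Therefore $(a,c)\in X\circ_{12}Y=RS\circ_{12}RT$. $\blacksquare$

We do not claim that $12$ is optimal.

## 6. Exact thresholds for directed Jónsson terms and near-unanimity terms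

**Corollary.**

(i) Having $n$ directed Jónsson terms implies $R(S\circ T)\subseteq RS\circ_kRT$ for some $k$ if and only if $n\le2$.

(ii) Having an $m$-ary near-unanimity term ($m\ge3$) implies it if and only if $m\le4$.

**Proof.** (i) Directed Jónsson terms $d_1,\dots,d_n$ can be extended by $d_{n+1}(x,y,z)=z$: this satisfies $d_{n+1}(x,y,x)=x$, $d_{n+1}(x,x,z)=z=d_n(x,z,z)$ and $d_{n+1}(x,z,z)=z$. So one directed Jónsson term gives two, and $n\le2$ is covered by Theorem 2. The variety of Theorem 1 has three directed Jónsson terms, hence by extension $n$ of them for every $n\ge3$, and it satisfies the identity for no $k$.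

(ii) Adding a dummy variable to an $m$-ary near-unanimity term $v$ gives one of arity $m+1$: if at least $m$ of the $m+1$ arguments equal $x$, then at least $m-1$ of the first $m$ do, and $v$ of these is $x$. So the variety of Theorem 1 has near-unanimity terms of every arity $m\ge5$, which proves the negative part. For the positive part, a 3-ary term gives a 4-ary one, so let $v$ be a 4-ary near-unanimity term. Put $d_1=v(x,x,y,z)$ and $d_2=v(x,y,z,z)$. Then
$$d_1(x,y,x)=v(x,x,y,x)=x,\qquad d_2(x,y,x)=v(x,y,x,x)=x,\qquad d_1(x,x,z)=v(x,x,x,z)=x,$$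
$$d_1(x,z,z)=v(x,x,z,z)=d_2(x,x,z),\qquad d_2(x,z,z)=v(x,z,z,z)=z,$$
so these are directed Jónsson terms with $n=2$, and Theorem 2 applies. $\blacksquare$

One can see directly why the construction of Section 1 has no 4-ary version. Suppose $v$ is a 4-ary near-unanimity operation on $\mathbb Q$ that preserves $\le$. The argument for (1) gives $t_{(2)}\le v(t)\le t_{(3)}$, so $v(t)$ is forced when $t_{(2)}=t_{(3)}$, but now only two entries need agree with it. Take $y<x<z$ with $\chi(x)=0$ and $\chi(y)=\chi(z)=1$: then $v(x,x,y,z)=x$ has color $0$. Take $y'<x'<z'$ with $\chi(x')=1$ and $\chi(y')=\chi(z')=0$: then $v(y',z',x',x')=x'$ has color $1$. Both tuples have color vector $(0,0,1,1)$, so $v$ does not preserve $\tau$. With five arguments the forced value has three votes of its own, and this conflict does not arise.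

## 7. Transitive $R$ in locally finite varieties

In Theorem 1 the relation $R$ is transitive. In a locally finite variety no counterexample has this feature.

**Theorem 3.** Let $\mathcal V$ be a locally finite congruence distributive variety and let $N$ be the size of its free algebra on 3 generators. Then $R(S\circ T)\subseteq RS\circ_{2N}RT$ holds in $\mathcal V$ for all reflexive admissible $R,S,T$ with $R$ *transitive*.

Here the number $n$ of directed Jónsson terms is arbitrary, so the middle steps of (3) are again the difficulty. Suppose $w_l$ and $w_{l+1}$ are consecutive in a chain of this kind from $v$ to $c$. We know $v\,R\,w_{l+1}$ from (4). If we also knew $w_l\,R\,v$, transitivity would give $w_l\,R\,w_{l+1}$. So we want a starting point $v$ to which everything that can be reached from it returns. In a finite set, a maximal element of a suitable preorder does this.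

**Proof.** By a theorem of Kazda, Kozik, McKenzie and Moore ("Absorption and directed Jónsson terms", in *Don Pigozzi on Abstract Algebraic Logic, Universal Algebra, and Computer Science*, Springer, 2018), every congruence distributive variety has directed Jónsson terms $d_1,\dots,d_n$ for some $n$. Fix such terms.

**Step 1: reduction to a finite algebra.** Let $a\,R\,c$ and $a\,S\,b\,T\,c$ in $\mathbf A\in\mathcal V$. Replace $\mathbf A$ by its subalgebra generated by $a,b,c$, and $R,S,T$ by their restrictions. These are still reflexive and admissible, $R$ is still transitive, the hypotheses on $a,b,c$ still hold, and a conclusion for the restrictions implies the one we want. The subalgebra is a homomorphic image of the free algebra on 3 generators, so we may assume $|A|\le N$.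

**Step 2: a preorder and a maximal starting point.** This step chooses $v$. Let $U$ be the transitive closure of $RS\cup RT$. It is a preorder, and $U\subseteq R$ because $R$ is transitive. Let $D$ be the set of all $v\in A$ such that $a\,U\,v$, $v\,R\,c$, and there is a directed path from $v$ to $c$ with all edges in $S\cup T$. Then $a\in D$, by the path $a\,S\,b\,T\,c$. Since $D$ is finite and nonempty, it has a $U$-maximal element: some $v\in D$ such that $v'\in D$ and $v\,U\,v'$ imply $v'\,U\,v$. To see this, choose $v\in D$ for which $\{x\in D:v\,U\,x\}$ has the fewest elements. If $v'\in D$ and $v\,U\,v'$, then $\{x\in D:v'\,U\,x\}\subseteq\{x\in D:v\,U\,x\}$ by transitivity, so the two sets are equal by the choice of $v$. The second contains $v$, so $v'\,U\,v$.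

**Step 3: a path from $v$ to $c$ that stays between them.** Let $v=v_0,v_1,\dots,v_m=c$ be a path with edges in $S\cup T$. List the elements $d_i(v,v_j,c)$ for $i=1,\dots,n$ and, within each $i$, for $j=0,\dots,m$. Since $S$ and $T$ are reflexive and admissible, consecutive elements with the same $i$ are joined by an edge in $S\cup T$. Since $d_1(v,v,c)=v$, $d_i(v,c,c)=d_{i+1}(v,v,c)$ and $d_n(v,c,c)=c$, the list, with the repeated junction elements written once, is a path $v=w_0,w_1,\dots,w_M=c$ with edges in $S\cup T$. Moreover, because $v\,R\,c$,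
$$v=d_i(v,v_j,v)\,R\,d_i(v,v_j,c)\,R\,d_i(c,v_j,c)=c,$$
so $v\,R\,w_l\,R\,c$ for all $l$.

**Step 4: every $w_l$ returns to $v$.** We show by induction on $l$ that $v\,U\,w_l$ and $w_l\,U\,v$. For $l=0$ this is reflexivity of $U$, as $w_0=v$. Suppose it holds for some $l<M$. From $w_l\,U\,v$ and $U\subseteq R$ we get $w_l\,R\,v$. With $v\,R\,w_{l+1}$ from Step 3, transitivity of $R$ gives $w_l\,R\,w_{l+1}$. The edge $(w_l,w_{l+1})$ is in $S\cup T$, so it is in $RS\cup RT$. Hence $v\,U\,w_l\,U\,w_{l+1}$, and $v\,U\,w_{l+1}$. Now $w_{l+1}\in D$: we have $a\,U\,v\,U\,w_{l+1}$, we have $w_{l+1}\,R\,c$ by Step 3, and $w_{l+1},\dots,w_M=c$ is a path with edges in $S\cup T$. By maximality of $v$, $w_{l+1}\,U\,v$.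

**Step 5: counting.** For $l=M$ we get $v\,U\,c$, and with $a\,U\,v$ this gives $a\,U\,c$. So there is a path from $a$ to $c$ with edges in $RS\cup RT$. A shortest one has no repeated vertex, so it has at most $N-1$ edges. Each edge lies in $RS\circ RT$, since $RS$ and $RT$ are reflexive. So $(a,c)$ lies in $RS\circ_{2(N-1)}RT$ (or $a=c$, if the path has no edges), and in any case $(a,c)\in RS\circ_{2N}RT$. $\blacksquare$

Theorems 1 and 3 together show that the variety generated by $\mathbf M$ is not locally finite. The case of locally finite varieties with non-transitive $R$ is not settled by these arguments.
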